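\title{Borel colorings of graphs of subexponential growth and bounded arboricity}

\begin{abstract}
We prove that every Borel graph $G$ of subexponential growth satisfies $\chi_{\mathrm B}(G)\le\max\{2a(G),3\}$, where $\chi_{\mathrm B}$ is the Borel chromatic number and $a(G)$ is the arboricity. The bound is attained for every value $a(G)\ge1$. We deduce it from a list-coloring theorem: for $k\ge3$, a Borel graph of bounded degree with no $K_{k+1}$, with maximum average degree less than $k+\frac{k-2}{k^2+2k-2}$, and with sufficiently small balls of one fixed radius, has a Borel proper coloring from any Borel assignment of lists of size $k$. The proof removes, in finitely many rounds, all small sets to which a coloring can always be extended, and shows by counting edges in Gallai trees that a vertex surviving many rounds has a large ball around it.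
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{standard Borel space} is a set $X$ with a $\sigma$-algebra, whose members are called Borel sets, that is generated by a separable completely metrizable topology on $X$. A \emph{Borel graph} on $X$ is a graph $G$ with vertex set $X$ whose edge set, viewed as a symmetric irreflexive subset of $X\times X$, is Borel. The \emph{Borel chromatic number} $\chi_{\mathrm B}(G)$ is the least $k$ for which there is a proper coloring $f\colon X\to\{0,\dots,k-1\}$, that is, a map with $f(x)\ne f(y)$ for adjacent $x,y$, all of whose color classes $f^{-1}(i)$ are Borel. We write $\mathbb N=\{0,1,2,\dots\}$ and denote by $B_G(x,R)$ the ball of radius $R$ around $x$ in the graph metric. The graph $G$ has \emph{subexponential growth} if for each $\epsilon>0$ there is $R_0\in\mathbb N$ such that $|B_G(x,R)|<\exp(\epsilon R)$ for all $x\in X$ and all $R\ge R_0$.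

For a graph $H$ let $|H|$ and $\|H\|$ be its numbers of vertices and edges. The \emph{arboricity} of $G$ is
\[
a(G)=\sup_H\left\lceil\frac{\|H\|}{|H|-1}\right\rceil ,
\]
the supremum over all finite subgraphs $H$ of $G$ with $|H|\ge2$, and $a(G)=0$ if $|G|\le1$. Arboricity measures sparseness with forests as the unit. A forest on $j\ge1$ vertices has at most $j-1$ edges, so a graph whose edges are covered by $a$ forests has arboricity at most $a$; and $a(G)\le1$ exactly when $G$ is acyclic, because a cycle of length $\ell$ has ratio $\ell/(\ell-1)>1$.

How many colors does a graph of arboricity $a\ge1$ need? If it is finite, $2a$ colors suffice. Every nonempty subgraph $H$ has average degree $2\|H\|/|H|<2a$, hence a vertex of degree at most $2a-1$; delete such vertices one at a time and color them in the reverse order. The complete graph $K_{2a}$ shows that $2a$ colors can be necessary: a subgraph on $j\ge2$ vertices has at most $j(j-1)/2$ edges, so its ratio is at most $j/2\le a$, with equality for $K_{2a}$ itself, and thus $a(K_{2a})=a$.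

For Borel graphs this argument breaks down twice. An uncountable graph cannot be dismantled one vertex at a time, and an infinite graph of arboricity $a$ may be $2a$-regular, so that there is no vertex to start with. For $a=1$ the conclusion itself fails.

\begin{example}\label{ex:rotation}
Let $\gamma$ be irrational, let $X=\mathbb R/\mathbb Z$, and join $x$ to $x+\gamma$ and $x-\gamma$. Every component is a two-way infinite path, so $a(G)=1$ and $|B_G(x,R)|=2R+1$. Suppose that $A$ is a color class of a Borel proper $2$-coloring. Then $A+\gamma=X\setminus A$, so $A$ has Lebesgue measure $\frac12$ and $A+2\gamma=A$. The Fourier coefficients of the indicator function of $A$ satisfy $\widehat{1_A}(j)\,(e^{4\pi i j\gamma}-1)=0$, so they vanish for $j\ne0$, and $1_A$ is almost everywhere constant. This is impossible for a set of measure $\frac12$. Hence $\chi_{\mathrm B}(G)\ge3$, and Theorem~\ref{thm:KST} below gives $\chi_{\mathrm B}(G)=3$.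
\end{example}

It is known that $\chi_{\mathrm B}(G)\le2a(G)+1$ for every Borel graph $G$ of subexponential growth; we recover this bound in Section~\ref{sec:spare}. Example~\ref{ex:rotation} shows that it is sharp for $a(G)=1$. The obstruction there is a parity phenomenon, tied to two colors, and one may guess that for $a(G)\ge2$ the finite bound $2a(G)$ is the truth. This is the question, posed in \cite{Bernshteyn}: \emph{does every Borel graph $G$ of subexponential growth satisfy $\chi_{\mathrm B}(G)\le\max\{2a(G),3\}$?} The answer is yes.

\begin{theorem}\label{thm:main}
If $G$ is a Borel graph of subexponential growth, then $\chi_{\mathrm B}(G)\le\max\{2a(G),3\}$.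
\end{theorem}

The bound is attained for every value $a\ge1$ of the arboricity: by Example~\ref{ex:rotation} for $a=1$, and for $a\ge2$ by $K_{2a}$, since a finite graph is a Borel graph of subexponential growth.

We prove a stronger statement, in which arboricity is replaced by the \emph{maximum average degree}
\[
\operatorname{mad}(G)=\sup\{2\|H\|/|H| : H\text{ a finite nonempty subgraph of }G\},
\]
colors come from lists, and growth is bounded at a single radius. Let $[\mathbb N]^k$ be the countable set of $k$-element subsets of $\mathbb N$. A map from a standard Borel space to a countable set is Borel if all preimages of points are Borel. Given $L\colon X\to[\mathbb N]^k$, an \emph{$L$-coloring} of a subgraph of $G$ is a proper coloring $f$ of it with $f(x)\in L(x)$ for each vertex $x$. For $k\ge3$ put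
\[
c_k=\frac{k-2}{k^2+2k-2}>0 .
\]

\begin{theorem}\label{thm:list}
Let $k\ge3$ and $M\ge1$ be integers, and let $G$ be a Borel graph on a nonempty standard Borel space $X$ with all degrees at most $M$. Assume:
\begin{itemize}
\item[(H1)] $G$ contains no $K_{k+1}$;
\item[(H2)] $\operatorname{mad}(G)<k+c_k$;
\item[(H3)] for some $\theta>0$ with $4M\theta<k+c_k-\operatorname{mad}(G)$ and some $R\in\mathbb N$, we have $|B_G(x,R)|<(1+\theta)^R$ for all $x\in X$.
\end{itemize}
Then for every Borel map $L\colon X\to[\mathbb N]^k$ there is a Borel $L$-coloring of $G$. In particular $\chi_{\mathrm B}(G)\le k$.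
\end{theorem}

The point of (H2) is that it allows $\operatorname{mad}(G)=k$, which is the value that arboricity $k/2$ permits.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:list}]
If $G$ has no edge, one color suffices, so let $G$ have an edge; then $a:=a(G)\ge1$. Subexponential growth with $\epsilon=1$ bounds $|B_G(x,R)|$ uniformly in $x$ for some $R\ge1$, so all degrees are at most some integer $M\ge1$. A finite subgraph $H$ with $|H|\ge2$ has $\|H\|/(|H|-1)\le\frac M2\cdot\frac{|H|}{|H|-1}\le M$, so $a$ is finite. Let $k=\max\{2a,3\}$.

For (H1): if $a=1$, then $k=3$ and $K_4$ has ratio $6/3=2>a$; if $a\ge2$, then $k=2a$ and $K_{2a+1}$ has ratio $(2a+1)/2>a$. In both cases $K_{k+1}$ is not a subgraph of $G$. For (H2): a finite subgraph $H$ with $|H|\ge2$ has $2\|H\|\le2a(|H|-1)<2a|H|$, so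
\begin{equation}\label{eq:mad}
\operatorname{mad}(G)\le2a(G),
\end{equation}
and $2a\le k<k+c_k$. For (H3): choose any $\theta>0$ with $4M\theta<k+c_k-\operatorname{mad}(G)$; subexponential growth with $\epsilon=\ln(1+\theta)$ provides $R$. Theorem~\ref{thm:list} gives $\chi_{\mathrm B}(G)\le k$.
\end{proof}

The rest of the paper proves Theorem~\ref{thm:list}. After the tools are recalled, Section~\ref{sec:models} shows the three ingredients of the proof in the smallest cases, and Sections~\ref{sec:gallai}--\ref{sec:end} carry them out in general.

\section{Tools}\label{sec:tools}

For $U\subseteq X$ and a vertex $v$, let $\deg_U(v)$ be the number of neighbors of $v$ in $U$, and let $G[U]$ be the induced subgraph. For $S\subseteq U$ let $N_U[S]$ be the set $S$ together with all vertices of $U$ that have a neighbor in $S$.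

\subsection{Borel constructions}

Borel sets are closed under countable Boolean operations and under preimages by Borel maps, but a projection, which corresponds to an existential quantifier, need not be Borel. The following theorem handles the quantifiers that we need.

\begin{theorem}[Lusin--Novikov]\label{thm:LN}
Let $Y,Y'$ be standard Borel spaces and let $P\subseteq Y\times Y'$ be a Borel set such that $\{y' : (y,y')\in P\}$ is countable for every $y\in Y$. Then the projection of $P$ to $Y$ is Borel.
\end{theorem}

\begin{lemma}\label{lem:local}
Let $G$ be a Borel graph on $X$ with finite degrees, let $r\in\mathbb N$ and $j\ge1$, and let $P\subseteq X\times X^j$ be Borel. Then the set of $x$ for which there are $y_1,\dots,y_j\in B_G(x,r)$ with $(x,y_1,\dots,y_j)\in P$ is Borel.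
\end{lemma}

\begin{proof}
For each $s$ the set of walks $(x_0,\dots,x_s)$ in $G$ is Borel, and finitely many walks of length $s$ have given ends. By Theorem~\ref{thm:LN} the relation $y\in B_G(x,r)$ is Borel. So the tuples in $P$ with all $y_i\in B_G(x,r)$ form a Borel set with finitely many members over each $x$, and Theorem~\ref{thm:LN} applies again.
\end{proof}

For example, if $U$ is Borel, then $\deg_U(x)\ge j$ says that there are distinct $y_1,\dots,y_j\in B_G(x,1)$ in $U$ adjacent to $x$; hence $\deg_U$ is a Borel function.

\begin{theorem}[Kechris--Solecki--Todorcevic \cite{KST}]\label{thm:KST}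
A Borel graph with all degrees at most $d<\infty$ has a Borel proper coloring with $d+1$ colors.
\end{theorem}

This theorem is our substitute for an enumeration of the vertices. The vertices of one color class are pairwise nonadjacent, so a greedy step can be performed on all of them at once, and there are only finitely many classes.

\begin{lemma}\label{lem:greedy}
Let $G$ be a Borel graph on $X$ with all degrees at most $d<\infty$.
\begin{itemize}
\item[(a)] $G$ has a Borel maximal independent set.
\item[(b)] Let $k\ge1$, let $L\colon X\to[\mathbb N]^k$ be Borel, and let $Y,I\subseteq X$ be disjoint Borel sets with $\deg_{Y\cup I}(v)\le k-1$ for all $v\in I$. Then every Borel $L$-coloring of $G[Y]$ extends to a Borel $L$-coloring of $G[Y\cup I]$.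
\end{itemize}
\end{lemma}

\begin{proof}
Let $P_0,\dots,P_d$ be the classes of a coloring given by Theorem~\ref{thm:KST}.

(a) Let $J_0=P_0$, and let $J_{s+1}$ consist of $J_s$ and the vertices of $P_{s+1}$ with no neighbor in $J_s$. Each $J_s$ is independent, and Borel by Lemma~\ref{lem:local}. A vertex outside $J_d$ was rejected because of a neighbor in $J_d$, so $J_d$ is maximal.

(b) Color $I\cap P_0,\dots,I\cap P_d$ in this order, giving each vertex $v$ the least color in $L(v)$ that is not used on an already colored neighbor. All colored vertices lie in $Y\cup I$, so at most $k-1$ colors are excluded and such a color exists. Vertices colored in the same step are nonadjacent, so the coloring stays proper. In each step, the set of vertices with a neighbor already colored $i$ is Borel by Lemma~\ref{lem:local}, and the new color of $v$ is determined by $L(v)$ and by which of these countably many sets contain $v$. So the coloring stays Borel.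
\end{proof}

Finally, every standard Borel space is Borel isomorphic to a Borel subset of $\mathbb R$, and therefore has a linear order $<$ that is Borel as a subset of $X\times X$. We use it to identify a $j$-element subset of $X$ with its increasing enumeration in $X^j$.

\subsection{Gallai trees}

Let $H$ be a finite connected graph. A \emph{cut vertex} of $H$ is a vertex whose deletion leaves a disconnected graph, and a \emph{block} of $H$ is a maximal connected subgraph that has no cut vertex of its own; the graph $K_1$ is its own single block. We use the following standard facts. Every edge lies in exactly one block. A vertex lies in more than one block if and only if it is a cut vertex of $H$, and two blocks share at most one vertex. A block with at least three vertices has minimum degree at least $2$. If $H$ has at least two blocks, it has an \emph{end block}, that is, a block containing exactly one cut vertex of $H$.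

A \emph{Gallai tree} is a finite connected graph each of whose blocks is a complete graph or an odd cycle. Finite trees are Gallai trees, their blocks being single edges; even cycles are not. On a complete graph $K_j$ with the same list of $j-1$ colors at each vertex, or on an odd cycle with the same list of two colors, every list is as large as the degree and still no coloring exists. The next theorem says that such a failure can occur only on a Gallai tree.

\begin{theorem}[Borodin; Erd\H{o}s--Rubin--Taylor \cite{ERT}]\label{thm:ERT}
Let $H$ be a finite connected graph that is not a Gallai tree, and let each vertex $v$ have a list $L'(v)$ with $|L'(v)|\ge\deg_H(v)$. Then $H$ has a proper coloring $f$ with $f(v)\in L'(v)$ for all $v$.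
\end{theorem}

\section{The method in the smallest cases}\label{sec:models}

\subsection{One color to spare}\label{sec:spare}

Let $G$ have subexponential growth and at least one edge, let $m=\operatorname{mad}(G)>0$, and let $k>m$ be an integer. We show that $\chi_{\mathrm B}(G)\le k$. Imitate the finite argument, but delete all vertices of small degree simultaneously: put $U_0=X$ and $U_{i+1}=\{v\in U_i:\deg_{U_i}(v)\ge k\}$. By Lemma~\ref{lem:greedy}(b), a Borel $k$-coloring of $G[U_{i+1}]$ extends to $G[U_i]$. It remains to see that some $U_R$ is empty. Let $S\subseteq U_{i+1}$ be finite and nonempty, and let $T=N_{U_i}[S]$. Every edge counted in $\sum_{v\in S}\deg_{U_i}(v)$ lies in $G[T]$ and is counted at most twice, so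
\[
k|S|\le\sum_{v\in S}\deg_{U_i}(v)\le2\|G[T]\|\le m|T| .
\]
Thus sets of survivors expand by the factor $k/m>1$. Starting from a vertex $x\in U_R$ and taking closed neighborhoods in $U_{R-1},U_{R-2},\dots,U_0$, we find at least $(k/m)^R$ vertices in $B_G(x,R)$, which subexponential growth forbids for large $R$.

By \eqref{eq:mad} we may take $k=2a(G)+1$. This is the known bound, and it equals the bound of Theorem~\ref{thm:main} when $a(G)=1$. For $a(G)\ge2$ we want $k=2a(G)$, and then $k=m$ is possible and the factor $k/m$ gives nothing. The smallest case is $a(G)=2$, $k=4$.

\subsection{No color to spare: the grid}\label{sec:grid}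

Let $1,\beta,\gamma$ be linearly independent over $\mathbb Q$, let $X=\mathbb R/\mathbb Z$, and join $x$ to $x\pm\beta$ and $x\pm\gamma$. Each component is a copy of the square grid $\mathbb Z^2$, and balls grow quadratically. The $\beta$-edges and the $\gamma$-edges form two forests and $G$ has a cycle, so $a(G)=2$. All degrees are $4$, so for $k=4$ the procedure above deletes nothing.

We delete $4$-cycles instead of vertices. A $4$-cycle can be colored from any lists of two colors. If all lists are equal, alternate the two colors. Otherwise some adjacent $u,v$ have different lists; give $u$ a color that is not in the list of $v$, and continue greedily around the cycle, away from $v$, ending at $v$. Each vertex has at most one colored neighbor that can exclude a color of its list. (This is the smallest instance of Theorem~\ref{thm:ERT}.) Consequently, if the two outer neighbors of each vertex of the square $F_x=\{x,x+\beta,x+\gamma,x+\beta+\gamma\}$ are colored with colors from $\{0,1,2,3\}$, then two colors remain at each vertex of $F_x$ and the coloring extends to $F_x$.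

The squares overlap, so they cannot all be saved for last. Say that $x\ne x'$ \emph{conflict} if $F_x$ and $F_{x'}$ meet or are joined by an edge. This is a Borel graph of bounded degree; let $J$ be a Borel maximal independent set in it and let $Z=\bigcup_{x\in J}F_x$. Every $x$ is at distance at most $3$ from $Z$, since $F_x$ has diameter $2$ and meets $Z$ or is joined to $Z$ by an edge. Now color the vertices at distance $3$, then $2$, then $1$ from $Z$. When a vertex is colored, one of its four neighbors is closer to $Z$ and still uncolored, so Lemma~\ref{lem:greedy}(b) applies. The chosen squares are pairwise disjoint and nonadjacent, and are colored last, independently of each other, each by the lexicographically least admissible coloring. Hence $\chi_{\mathrm B}(G)\le4$.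

\subsection{Why there is always something to delete}\label{sec:count}

In a general graph of arboricity $2$ there are vertices of degree $5$ or more, which neither argument can color, and the vertices of degree $4$ may induce nothing but Gallai trees. The third ingredient is that this situation forces an average degree bounded away from $4$. Let $H$ be a finite graph with no $K_5$ and minimum degree at least $4$. Let $A$ be the set of vertices of degree $4$, let $D$ be the set of the others, let $h=|D|/|H|$, and suppose that every component of $H[A]$ is a Gallai tree. We bound the degree sum $\Sigma$ of $H$ in two ways. First, $\Sigma\ge4|A|+5|D|=(4+h)|H|$, which is good when $D$ is large. Second, by Lemma~\ref{lem:gallai} below, a Gallai tree of maximum degree at most $4$ other than $K_5$ has average degree less than $\frac72$. So at least $4|A|-\frac72|A|=\frac12|A|$ edges go from $A$ to $D$, each contributes to the degree of a vertex of $D$, and $\Sigma\ge4|A|+\frac12|A|=\frac92(1-h)|H|$, which is good when $D$ is small. If $h\ge\frac1{11}$ the first bound, and if $h\le\frac1{11}$ the second, gives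
\[
\Sigma\ge\bigl(4+\tfrac1{11}\bigr)|H|=(4+c_4)|H| .
\]
Since arboricity $2$ allows average degree at most $4$, the margin $c_4$ takes over the role of the spare color. In Section~\ref{sec:expansion} the same count is applied to a finite piece of an infinite graph, and the margin pays for the boundary terms.

\section{Edges in a Gallai tree}\label{sec:gallai}

For $k\ge3$ put
\[
\alpha_k=k-1+\frac2k,\qquad\text{so that}\qquad \alpha_kk=k(k-1)+2 .
\]
The right side is twice the number of edges in a copy of $K_k$ together with one further edge. Note that $\alpha_k\ge k-1$, that $\alpha_k\ge\alpha_3=\frac83$, and that $\alpha_4=\frac72$.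

\begin{lemma}[Gallai]\label{lem:gallai}
Let $k\ge3$, and let $H\ne K_{k+1}$ be a Gallai tree of maximum degree at most $k$. Then $2\|H\|\le\alpha_k|H|-2$.
\end{lemma}

Equality holds for $K_k$ and for two disjoint copies of $K_k$ joined by one edge, which explains the value of $\alpha_k$.

\begin{proof}
Write $\alpha=\alpha_k$. We first note how end blocks are removed.

\medskip\noindent$(\ast)$ \emph{Let $B$ be an end block of a Gallai tree $H$, with cut vertex $x$. Then $H'=H-(B\setminus\{x\})$ is a Gallai tree.}

\medskip\noindent A vertex of $B\setminus\{x\}$ lies in no other block, so all its neighbors are in $B$. A path of $H$ with both ends in $H'$ could therefore enter and leave $B\setminus\{x\}$ only through $x$, so it lies in $H'$; thus $H'$ is connected. Each block $B'\ne B$ of $H$ is contained in $H'$ and is maximal there as well, so it is a block of $H'$. These blocks contain all edges of $H'$, and every block of $H'$ contains an edge because $H'$ is connected and $|H'|\ge2$; so $H'$ has no other blocks. This proves $(\ast)$.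

Now let $H$ be as in the lemma. A block $K_j$ has $j\le k+1$ because of the degree bound. A block $K_{k+1}$ would use up all edges at its vertices and, $H$ being connected, would be all of $H$. So each block is $K_j$ with $j\le k$ or an odd cycle $C_\ell$ with $\ell\ge5$. We induct on $|H|$.

\emph{One block.} For $H=K_j$ the claim $j(j-1)\le\alpha j-2$ reads $j(\alpha+1-j)\ge2$. The left side is a concave function of $j$, equal to $\alpha\ge2$ at $j=1$ and to $2$ at $j=k$, so it is at least $2$ for $1\le j\le k$. For $H=C_\ell$ the claim reads $(\alpha-2)\ell\ge2$, and $(\alpha-2)\ell\ge\frac23\cdot5>2$.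

\emph{At least two blocks.} Let $B$ be an end block with cut vertex $x$, and let $H'$ be the Gallai tree given by $(\ast)$.

Suppose that $B\ne K_k$. Since $x$ has a neighbor in $B$, we have $\deg_{H'}(x)\le k-1$, so $H'\ne K_{k+1}$ and induction applies to $H'$. As $\|H\|=\|H'\|+\|B\|$ and $|H|=|H'|+|B|-1$, it suffices to show that $2\|B\|\le\alpha(|B|-1)$. For $B=K_j$ with $2\le j\le k-1$ this reads $j\le\alpha$, and $j\le k-1\le\alpha$. For $B=C_\ell$ with $\ell\ge5$ it reads $2\ell/(\ell-1)\le\alpha$, and $2\ell/(\ell-1)\le\frac52<\frac83$.

Suppose that $B=K_k$. Here $2\|B\|\le\alpha(|B|-1)$ would read $k\le\alpha$, which is false, and we remove $x$ as well. The vertex $x$ has $k-1$ neighbors in $B$, at least one outside $B$, and at most $k$ in all; so it has exactly one neighbor $y$ outside $B$, and $\deg_{H'}(x)=1$. The block of $H'$ that contains the edge $xy$ has a vertex of degree $1$, so it is this edge alone. Let $H''=H'-x=H-B$. If $|H'|=2$, then $H''=K_1$. Otherwise $y$ is a cut vertex of $H'$ and $x$ is not, so the edge $xy$ is an end block of $H'$, and $H''$ is a Gallai tree by $(\ast)$. Also $H''\ne K_{k+1}$, since $\deg_{H''}(y)\le k-1$. By induction,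
\[
2\|H\|=2\|H''\|+k(k-1)+2\le\alpha|H''|-2+\alpha k=\alpha|H|-2 .\qedhere
\]
\end{proof}

\section{Reducible sets}\label{sec:reducible}

From now on $G,X,k,M,\theta,R,L$ are as in Theorem~\ref{thm:list}. Write $m=\operatorname{mad}(G)$, $\alpha=\alpha_k$ and $c=c_k$; note that $m\le M$. Since $|B_G(x,0)|=1$, (H3) forces $R\ge1$. Fix an integer $n$ with $n\ge|B_G(x,R)|$ for all $x$, which exists by (H3), and fix a Borel linear order $<$ on $X$.

The following definition covers both the vertices of small degree of Section~\ref{sec:spare} and the squares of Section~\ref{sec:grid}. The bound on the size keeps the conflict graph of bounded degree and the number of layers finite; the value $n$ is the one that Section~\ref{sec:expansion} will require.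

\begin{definition}\label{def:reducible}
Let $U\subseteq X$ be Borel. A nonempty set $F\subseteq U$ is \emph{$U$-reducible} if $|F|\le n$, the graph $G[F]$ is connected, $\deg_U(v)\le k$ for all $v\in F$, and either
\begin{itemize}
\item[(R1)] $F=\{v\}$ and $\deg_U(v)\le k-1$, or
\item[(R2)] $G[F]$ is not a Gallai tree.
\end{itemize}
Let $\Phi(U)$ be the family of $U$-reducible sets and let $Q(U)$ be their union.
\end{definition}

Whether an increasing tuple $(v_1,\dots,v_j)$ enumerates a $U$-reducible set depends only on whether the $v_i$ lie in $U$, on the numbers $\deg_U(v_i)$, and on which pairs $v_i,v_{i'}$ are adjacent. So $\Phi(U)$ is a Borel subset of the disjoint union of $X^1,\dots,X^n$, and is itself a standard Borel space. A $U$-reducible set has diameter at most $n-1$ in $G[F]$, so the members of $\Phi(U)$ that contain $v$ lie in $B_G(v,n)$, and $Q(U)$ is Borel by Lemma~\ref{lem:local}.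

\begin{lemma}[Extension]\label{lem:extension}
Let $U\subseteq X$ be Borel and $Q=Q(U)$. Every Borel $L$-coloring of $G[U\setminus Q]$ extends to a Borel $L$-coloring of $G[U]$.
\end{lemma}

\begin{proof}
\emph{A sparse family of reducible sets.} Say that distinct $F,F'\in\Phi(U)$ \emph{conflict} if they meet or are joined by an edge of $G$. This defines a Borel graph on $\Phi(U)$. If $F'$ conflicts with $F$ and $v\in F$, then $F'\subseteq B_G(v,2n)$, a set of at most $(M+1)^{2n}$ vertices; so the degrees of the conflict graph are bounded. By Lemma~\ref{lem:greedy}(a) it has a Borel maximal independent set $\Psi$. Let $Z\subseteq Q$ be the union of the members of $\Psi$, a Borel set by Lemma~\ref{lem:local}.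

\emph{Layers.} Let $v\in Q$ and choose $F\in\Phi(U)$ with $v\in F$. By maximality, $F$ belongs to $\Psi$ or conflicts with a member of $\Psi$, so some vertex of $F$ lies in $Z$ or has a neighbor in $Z$. Since $F\subseteq Q$ and $G[F]$ has diameter at most $n-1$, the distance from $v$ to $Z$ in $G[Q]$ is at most $n$. Hence the sets
\[
Z_j=\{v\in Q:\operatorname{dist}_{G[Q]}(v,Z)=j\},\qquad0\le j\le n,
\]
partition $Q$, with $Z_0=Z$. They are Borel by Lemma~\ref{lem:local}. We measure distances in $G[Q]$ because only the vertices of $Q$ are known to have at most $k$ neighbors in $U$.

\emph{Coloring $Z_n,\dots,Z_1$.} Let $j\ge1$ and suppose that $Y=(U\setminus Q)\cup Z_n\cup\dots\cup Z_{j+1}$ is colored. A vertex $v\in Z_j$ has at most $k$ neighbors in $U$, and one of them lies in $Z_{j-1}$, outside $Y\cup Z_j$. So $\deg_{Y\cup Z_j}(v)\le k-1$, and Lemma~\ref{lem:greedy}(b) extends the coloring to $Z_j$. After $n$ steps we have a Borel $L$-coloring of $G[U\setminus Z]$.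

\emph{Coloring $Z$.} For $v\in Z$ let $L'(v)$ be $L(v)$ minus the colors of the neighbors of $v$ in $U\setminus Z$; this is a Borel map from $Z$ to the finite subsets of $\mathbb N$, by Lemma~\ref{lem:local}. Distinct members of $\Psi$ are disjoint and not joined by edges. So it suffices to color each $G[F]$, $F\in\Psi$, properly from the lists $L'$; moreover the neighbors in $Z$ of a vertex $v\in F$ are its neighbors in $F$, whence
\[
|L'(v)|\ge k-\bigl(\deg_U(v)-\deg_F(v)\bigr).
\]
In case (R1) the right side is at least $1$, and the single vertex of $F$ can be colored. In case (R2) the right side is at least $\deg_F(v)$ for every $v\in F$, and Theorem~\ref{thm:ERT} gives a coloring. To choose in a Borel way, enumerate $F$ as $v_1<\dots<v_j$ and take the coloring for which the sequence of colors of $v_1,\dots,v_j$ is lexicographically least. This sequence is determined by the lists $L'(v_i)$ and by which pairs $v_i,v_{i'}$ are adjacent, and these data are a Borel function of $F$ with values in a countable set. So the set of pairs $(v,F)$ with $v\in F\in\Psi$ in which $v$ receives a given color is Borel, and by Lemma~\ref{lem:local} the color classes in $Z$ are Borel.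
\end{proof}

\section{Expansion}\label{sec:expansion}

We now show that the vertices that survive one round of deletion expand. The proof assumes that a finite set $S$ of survivors has few outside neighbors and runs the count of Section~\ref{sec:count} on $S$. Two things are new. Some edges leave $S$; they are few by assumption. And a component of the graph induced by the vertices of degree $k$ may have more than $n$ vertices, in which case Definition~\ref{def:reducible} says nothing about it: it may, for instance, be a long even cycle. The remedy is to cut these components into pieces of size at most $n$, and (H3) allows this at the cost of few edges.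

\begin{lemma}[Expansion]\label{lem:expansion}
Let $U\subseteq X$ be Borel. For every finite nonempty set $S\subseteq U\setminus Q(U)$ we have $|N_U[S]|>(1+\theta)|S|$.
\end{lemma}

\begin{proof}
Let $T=N_U[S]$ and suppose that $|T|\le(1+\theta)|S|$, that is, $|T\setminus S|\le\theta|S|$. Every $v\in S$ has $\deg_U(v)\ge k$, since otherwise $\{v\}$ would be $U$-reducible by (R1). Let
\[
A=\{v\in S:\deg_U(v)=k\},\qquad D=S\setminus A,\qquad h=\frac{|D|}{|S|},\qquad\Sigma=\sum_{v\in S}\deg_U(v).
\]
Write $e(A)=\|G[A]\|$, and write $e(Y,Y')$ for the number of edges between disjoint sets $Y$ and $Y'$.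

\emph{Upper bound and first lower bound.} Every edge counted in $\Sigma$ lies in $G[T]$ and is counted at most twice, and vertices of $D$ have at least $k+1$ neighbors in $U$. Hence
\begin{equation}\label{eq:first}
(k+h)|S|=k|S|+|D|\le\Sigma\le2\|G[T]\|\le m|T|\le m(1+\theta)|S| .
\end{equation}

\emph{Cutting $A$ into small pieces.} We partition $A$ into parts chosen one after another. Let $W\subseteq A$ be the set of vertices not yet in a part. If $W\ne\varnothing$, pick $v\in W$ and put $b_r=|B_{G[W]}(v,r)|$. We have $b_0=1$ and $b_R\le|B_G(v,R)|<(1+\theta)^R$, so the inequality $b_{r+1}\ge(1+\theta)b_r$ cannot hold for all $r<R$. Choose $r<R$ with $b_{r+1}<(1+\theta)b_r$ and let the next part be $C=B_{G[W]}(v,r)$. An edge from $C$ to $W\setminus C$ ends in $B_{G[W]}(v,r+1)\setminus C$, a set of fewer than $\theta|C|$ vertices, so $e(C,W\setminus C)\le M\theta|C|$. An edge of $G[A]$ between two different parts is counted in this bound when the earlier of the two parts is chosen. Summing over the parts,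
\[
e(A)\le\sum_C\|G[C]\|+M\theta|A| .
\]

\emph{The pieces are Gallai trees.} Each part $C$ is nonempty and has $|C|\le b_R\le n$; the graph $G[C]$ is connected, since shortest paths from $v$ in $G[W]$ to vertices of $C$ stay in $C$; and $\deg_U(u)=k$ for all $u\in C$. But $C$ is disjoint from $Q(U)$, so it is not $U$-reducible, and (R2) must fail: $G[C]$ is a Gallai tree. Its maximum degree is at most $k$, and it is not $K_{k+1}$ by (H1). Lemma~\ref{lem:gallai} gives $2\|G[C]\|\le\alpha|C|$, and therefore
\begin{equation}\label{eq:eA}
2e(A)\le(\alpha+2M\theta)|A| .
\end{equation}

\emph{Second lower bound.} All neighbors in $U$ of a vertex of $A$ lie in $A$, $D$ or $T\setminus S$, so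
\[
k|A|=2e(A)+e(A,D)+e(A,T\setminus S),\qquad e(A,T\setminus S)\le M|T\setminus S|\le M\theta|S| .
\]
The vertices of $D$ contribute at least $e(A,D)$ to $\Sigma$. Using \eqref{eq:eA}, $|A|\le|S|$ and $2k-\alpha=k+1-\frac2k$, we get
\begin{equation}\label{eq:second}
\begin{split}
\Sigma&\ge k|A|+e(A,D)\ge2k|A|-2e(A)-M\theta|S|\\
&\ge(2k-\alpha)|A|-3M\theta|S|=\bigl(k+1-\tfrac2k\bigr)(1-h)|S|-3M\theta|S| .
\end{split}
\end{equation}

\emph{Combining the bounds.} The constant $c$ is the value of $h$ at which the main terms of the two lower bounds agree. Indeed $c\,(k+2-\frac2k)=1-\frac2k$ by the definition of $c$, so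
\[
\bigl(k+1-\tfrac2k\bigr)(1-c)=k+1-\tfrac2k-c\bigl(k+2-\tfrac2k\bigr)+c=k+c .
\]
If $h\ge c$, then \eqref{eq:first} gives $\Sigma\ge(k+c)|S|$. If $h\le c$, then \eqref{eq:second} gives $\Sigma\ge(k+c-3M\theta)|S|$. In both cases the upper bound in \eqref{eq:first} yields $k+c-3M\theta\le m(1+\theta)$. Since $m\le M$, this gives $k+c-m\le4M\theta$, contrary to (H3).
\end{proof}

\section{Proof of Theorem~\ref{thm:list} and the role of the hypotheses}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:list}]
Let $U_0=X$ and $U_{i+1}=U_i\setminus Q(U_i)$. These sets are Borel and decreasing. We claim that $U_R=\varnothing$. Suppose that $x\in U_R$, and put $S_0=\{x\}$ and $S_{r+1}=N_{U_{R-r-1}}[S_r]$ for $0\le r<R$. By induction $S_r$ is a nonempty subset of $U_{R-r}\cap B_G(x,r)$. Since $U_{R-r}=U_{R-r-1}\setminus Q(U_{R-r-1})$, Lemma~\ref{lem:expansion} with $U=U_{R-r-1}$ gives $|S_{r+1}|>(1+\theta)|S_r|$ for $0\le r<R$. Hence $|B_G(x,R)|\ge|S_R|\ge(1+\theta)^R$, contrary to (H3).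

Start with the empty coloring of $U_R$ and apply Lemma~\ref{lem:extension} with $U=U_{R-1},U_{R-2},\dots,U_0$ in turn. The result is a Borel $L$-coloring of $G[U_0]=G$. The constant lists $L(x)=\{0,\dots,k-1\}$ give $\chi_{\mathrm B}(G)\le k$.
\end{proof}

We close by recording where each hypothesis entered.

\begin{remark}[The excluded clique]
(H1) is used once, to apply Lemma~\ref{lem:gallai} to the parts $C$. It cannot be omitted: $G=K_{k+1}$ has $\operatorname{mad}(G)=k<k+c_k$, satisfies (H3) for any admissible $\theta$ and large $R$, and has no proper coloring with $k$ colors.
\end{remark}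

\begin{remark}[Three colors]
The assumption $k\ge3$ gives $\alpha_k\ge\frac83$, which handles the odd cycles in Lemma~\ref{lem:gallai}, and it gives $c_k>0$. At $k=2$ the formula for $c_k$ returns $0$, and no positive constant could replace it: the graph of Example~\ref{ex:rotation} has no $K_3$, has maximum average degree $2$ and linear growth, and has no Borel $2$-coloring.
\end{remark}

\begin{remark}[Density and growth]
The gap $k+c_k-\operatorname{mad}(G)$, positive by (H2), is spent at the end of the proof of Lemma~\ref{lem:expansion}, where it absorbs the boundary terms $m\theta$, $2M\theta$ and $M\theta$ from \eqref{eq:first}, \eqref{eq:eA} and \eqref{eq:second}. The bound on $|B_G(x,R)|$ is used twice: to cut $A$ into pieces of size at most $n$ with small boundary, and to stop the deletion after $R$ rounds. Without it the deletion need not even begin. If every component of $G$ is a $k$-regular tree, then (H1) and (H2) hold, since $\operatorname{mad}(G)\le2$, but every degree is $k$ and every finite connected subgraph is a Gallai tree, so $Q(X)=\varnothing$ whatever the value of $n$.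
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bernshteyn}
Anton Bernshteyn, \emph{Distributed Algorithms, the Lov\'{a}sz Local Lemma, and Descriptive Combinatorics}, arXiv:2004.04905 (2020).

\bibitem{ERT}
Erd\H{o}s, Rubin and Taylor, \emph{Choosability in graphs}, 1980.

\bibitem{KST}
Kechris, Solecki and Todorcevic, \emph{Borel chromatic numbers}, 1999.

\end{thebibliography}
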